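\title{Finite generation for valuations computing weighted stability thresholds}

\begin{abstract}
Let $(X,\Delta)$ be a log Fano pair with an action of a torus $\mathbb T$, let $v_0$ be a $\mathbb T$-invariant quasi-monomial valuation and $g$ a positive continuous weight. We show that if the $g$-weighted, $\mathbb T$-equivariant stability threshold $\delta$ of $(X,\Delta,v_0)$ is at most $1$, then every $\mathbb T$-invariant valuation $v$ computing it has a finitely generated associated graded ring, with klt degeneration. The same holds as long as $\delta$ is smaller than an explicit bound that is larger than $1$. The proof exhibits $v$ as a monomial lc place of a special complement. The difficulty is that three filtrations interact, those of $v_0$, of $v$ and of an auxiliary divisor, and three filtrations have in general no common adapted basis. Since the weighted invariant is linear in $g$ before normalization, one can split $g$ into two parts and use two different bases.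
\end{abstract}

\section{The question and the answer}

\subsection{The question}
We work over an algebraically closed field $\mathbf k$ of characteristic $0$. Let $(X,\Delta)$ be a log Fano pair: $X$ is a normal projective variety, $\Delta$ is an effective $\mathbb Q$-divisor, $(X,\Delta)$ is klt, and
\[
L:=-(K_X+\Delta)
\]
is an ample $\mathbb Q$-Cartier divisor. Fix an integer $r>0$ such that $rL$ is Cartier and put
\[
R=\bigoplus_{m\ge0}R_m,\qquad R_m=H^0(X,mrL),\qquad N_m=\dim R_m .
\]
A valuation $v$ on $X$ defines the filtration $\mathcal F_v^\lambda R_m=\{s\in R_m: v(s)\ge\lambda\}$ and the associated graded ring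
\[
\operatorname{gr}_vR=\bigoplus_{m}\bigoplus_{\lambda}\mathcal F_v^\lambda R_m/\mathcal F_v^{>\lambda}R_m .
\]
Let $A=A_{X,\Delta}$ be the log discrepancy and $\mathrm{Val}_X^\circ$ the set of nontrivial valuations $v$ with $A(v)<\infty$. Fix a torus $\mathbb T<\operatorname{Aut}(X,\Delta)$ (the trivial torus is allowed), let $\mathrm{Val}_X^{\mathbb T,\circ}\subseteq\mathrm{Val}_X^\circ$ be the subset of $\mathbb T$-invariant valuations, and fix a quasi-monomial $v_0\in\mathrm{Val}_X^{\mathbb T,\circ}$ and a continuous function $g:\mathbb R\to\mathbb R_{>0}$.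

For $w\in\mathrm{Val}^\circ_X$ choose for each $m$ a basis $\{s_i\}$ of $R_m$ compatible with both $\mathcal F_{v_0}$ and $\mathcal F_w$ (that is, every step of either filtration is spanned by the basis elements it contains; see Lemma~\ref{lem:bases}). The joint Duistermaat--Heckman measure $\nu_w$ on $\mathbb R^2$ is the weak limit, as $m\to\infty$, of
\[
\frac1{N_m}\sum_i\delta_{\left(\frac{v_0(s_i)}{mr},\frac{w(s_i)}{mr}\right)} .
\]
Since $v_0$ is quasi-monomial these limits exist; this is the only use of that hypothesis. Put
\[
S_g(v_0;w)=\frac{\int y\,g(x)\,d\nu_w}{\int g(x)\,d\nu_w},\qquad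
\delta=\delta_{g,\mathbb T}(X,\Delta,v_0)=\inf_{w\in\mathrm{Val}_X^{\mathbb T,\circ}}\frac{A(w)}{S_g(v_0;w)} .
\]
Thus $S_g(v_0;w)$ is the average order of vanishing along $w$, where a section of normalized $v_0$-order $x$ counts with weight $g(x)$. For $g\equiv1$ it does not depend on $v_0$ and is the usual expected vanishing order $S(w)=\int y\,d\nu_w$. We say that $v\in\mathrm{Val}_X^{\mathbb T,\circ}$ \emph{computes} $\delta$ if it attains the infimum.

\medskip
\noindent\textbf{Question} \cite{BLXZ}. \emph{Assume $\delta\le1$ and let $v\in\mathrm{Val}_X^{\mathbb T,\circ}$ compute $\delta$. Is $\operatorname{gr}_vR$ finitely generated?}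
\medskip

A valuation that destabilizes $(X,\Delta)$ most, in the sense measured by $A/S_g$, should single out a degeneration of $X$. The natural candidate is $\operatorname{Proj}\operatorname{gr}_vR$, provided that this ring is finitely generated. To see what is being asked, suppose that $v$ has rational rank $n=\dim X$. Then its residue field is $\mathbf k$. If two nonzero sections $s,s'\in R_m$ have the same value, then $s/s'$ has a residue $c\in\mathbf k^*$ and $v(s-cs')>v(s)$; so every graded piece of $\operatorname{gr}_vR$ has dimension at most $1$. As $\operatorname{gr}_vR$ is a domain, it is finitely generated if and only if the semigroup $\{(m,v(s)):0\ne s\in R_m\}\subset\mathbb Z\times\mathbb R$ is. Nothing in the definition of a valuation forces this; it has to come from $v$ being a minimizer.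

\subsection{The answer}
A \emph{$\mathbb Q$-complement} of $(X,\Delta)$ is an effective $\mathbb Q$-divisor $\Gamma$ with $K_X+\Delta+\Gamma\sim_{\mathbb Q}0$ and $(X,\Delta+\Gamma)$ lc. A valuation $w$ is an \emph{lc place} of it if $A_{X,\Delta+\Gamma}(w)=A(w)-w(\Gamma)=0$. Let $\pi:(Y,E)\to(X,\Delta)$ be a log smooth model (Section~\ref{sec:prelim}). The complement $\Gamma$ is \emph{special} with respect to $(Y,E)$ if $\pi_*^{-1}\Gamma\ge G$ for an effective ample $\mathbb Q$-divisor $G$ on $Y$ whose support contains no stratum of $(Y,E)$. A valuation $v\in\mathrm{QM}(Y,E)$ that is an lc place of such a $\Gamma$ is called a \emph{monomial lc place} of the special complement $\Gamma$.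

Let $n=\dim X\ge1$ and, for $w\in\mathrm{Val}_X^\circ$, let $T(w)=\sup\{\frac{w(s)}{mr}:m\ge1,\ 0\ne s\in R_m\}$, which is finite (Section~\ref{sec:prelim}). Put
\[
\tau=\min_{[0,T(v_0)]}g>0,\qquad \bar g=\int g(x)\,d\nu_w,\qquad \sigma=\frac{\tau}{(n+1)\,\bar g} .
\]
The number $\bar g$ depends only on the first marginal of $\nu_w$, the limit distribution of $v_0$ on $R_m$, and so not on $w$. That marginal is a probability measure on $[0,T(v_0)]$, so $\bar g\ge\tau$ and $0<\sigma\le\frac1{n+1}$.

\begin{theorem}\label{thm:main}
Suppose that $v\in\mathrm{Val}_X^{\mathbb T,\circ}$ computes $\delta$ and that $\delta(1-\sigma)<1$; this holds in particular if $\delta\le1$. Then: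
\begin{itemize}
\item[(1)] $v$ is quasi-monomial.
\item[(2)] $v$ is a monomial lc place of a special $\mathbb Q$-complement. If $\delta\le1$, then moreover for every $\mathbb T$-invariant effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}L$ and every rational $0<\kappa<\delta\sigma$ there is a $\mathbb Q$-complement $\Gamma\ge\kappa D$ having $v$ as an lc place.
\item[(3)] $\operatorname{gr}_vR$ is finitely generated, and the induced degeneration $(X_v,\Delta_v)$, $X_v=\operatorname{Proj}\operatorname{gr}_vR$, is klt.
\end{itemize}
\end{theorem}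

In particular the answer to the question is yes. The condition $\delta<(1-\sigma)^{-1}$ is strictly weaker than $\delta\le1$; for $g\equiv1$ it reads $\delta<\frac{n+1}n$. We do not claim that it is optimal.

\subsection{The idea on the projective line}\label{subsec:P1}
Assertion (3) follows from (2) by a theorem of Liu, Xu and Zhuang, (F5) below. What has to be constructed is a complement that has $v$ as an lc place and, at the same time, contains a fixed positive multiple of a divisor $D$ that we may prescribe. The case $X=\mathbb P^1$, $\Delta=0$, $\mathbb T$ trivial, shows the obstacle and how to get around it.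

Take $r=1$. Then $L$ has degree $2$ and $R_m$ is the space of polynomials of degree at most $2m$ in a coordinate $z$. Let $v_0=\operatorname{ord}_0$. The monomials $z^i$, $0\le i\le2m$, are compatible with $\operatorname{ord}_0$ and $\operatorname{ord}_\infty$, with values $i$ and $2m-i$. Hence the joint measure of this pair is the image of the uniform probability measure on $[0,2]$ under $x\mapsto(x,2-x)$. So
\[
\bar g=\tfrac12\int_0^2g\,dx,\qquad S_g(v_0;\operatorname{ord}_0)=\bar x:=\frac{1}{2\bar g}\int_0^2xg\,dx,\qquad S_g(v_0;\operatorname{ord}_p)=2-\bar x\quad(p\ne0),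
\]
the last because an automorphism fixing $0$ moves $\infty$ to $p$. Every nontrivial valuation is a multiple of some $\operatorname{ord}_p$, and $A(\operatorname{ord}_p)=1$. Therefore $\delta=1/\max(\bar x,2-\bar x)\le1$. Suppose $\bar x\le1$; then $v=\operatorname{ord}_\infty$ computes $\delta=1/(2-\bar x)$. Let the prescribed divisor be $D=2[1]\sim L$.

\emph{One basis is not enough.} Up to scalars, the monomials are the only basis of $R_m$ compatible with $\operatorname{ord}_0$ and $\operatorname{ord}_\infty$, since the sections with $\operatorname{ord}_0\ge i$ and $\operatorname{ord}_\infty\ge2m-i$ are the multiples of $z^i$. None of them vanishes at $1$. Multiplying them together with exponents proportional to $g(i/m)$ and normalizing, we get in the limit the divisor $(2-\bar x)[\infty]+\bar x[0]$, which has the right order $S_g(v_0;v)$ at $\infty$ but contains no positive multiple of $D$. A basis compatible with all three of $\operatorname{ord}_0,\operatorname{ord}_\infty,\operatorname{ord}_1$ does not exist for $m\ge1$.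

\emph{Two bases are.} Let $\tau=\min_{[0,2]}g$ and write $g=(g-\tau)+\tau$. For the weight $g-\tau\ge0$ use the basis $z^i$. For the \emph{constant} weight $\tau$, which does not see $v_0$, use instead the basis $(z-1)^j$, compatible with $\operatorname{ord}_\infty$ and $\operatorname{ord}_1$. Consider the formal product
\[
\prod_{i=0}^{2m}(z^i)^{g(i/m)-\tau}\cdot\prod_{j=0}^{2m}\big((z-1)^j\big)^{\tau}
\]
and divide its divisor, as sections of powers of $L$, by $m\sum_ig(i/m)$. The result is an $\mathbb R$-divisor of degree $2$. At $\infty$ the two products contribute $\sum_i(2m-i)(g(i/m)-\tau)$ and $\tau\sum_j(2m-j)$, and $\tau$ cancels: the order at $\infty$ is the same as before. At $1$ we have gained $\tau\sum_jj=\tau m(2m+1)$, at the expense of the order at $0$. As $m\to\infty$ we obtain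
\[
\Psi=(2-\bar x)[\infty]+2\sigma[1]+(\bar x-2\sigma)[0],\qquad \sigma=\frac{\tau}{2\bar g} .
\]
Here $2\sigma=\tau/\bar g\le1$, and $\bar x\ge2\sigma$ because $\frac12\int_0^2xg\,dx\ge\tau$. So $\delta\Psi$ has coefficient $1$ at $\infty$ and coefficients at most $1$ elsewhere. Adding $(1-\delta)([p]+[q])$ at two new points $p\neq q$, which is possible because $\delta\le1$, we get
\[
\Gamma=\delta\Psi+(1-\delta)([p]+[q]),
\]
of degree $2$ and lc, with lc place $v$ and $\Gamma\ge\delta\sigma D$. Up to real coefficients, this is the second sentence of assertion (2) for this $D$, even with $\kappa=\delta\sigma$.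

\subsection{Plan}
In Section~\ref{sec:sums} we set up weighted sums over bases. In Section~\ref{sec:inv} we show that $v$ is quasi-monomial, using a way of making valuations $\mathbb T$-invariant. Section~\ref{sec:key} carries out the two-basis argument in general. In higher dimension the divisors $\Psi$ found at finite level $m$ need not converge, and they only show that $v$ is \emph{almost} an lc place. Section~\ref{sec:compl} replaces the limit by an approximation of $v$ by divisors, the ACC and a minimal model program, and produces exact complements $\Gamma\ge\kappa D$. Section~\ref{sec:special} chooses $D$ so that $\Gamma$ can be made special.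

\section{Conventions and the results that are used}\label{sec:prelim}

\subsection{Valuations}
A valuation on $X$ is a real valuation of $\mathbf k(X)$, trivial on $\mathbf k$. Since $X$ is projective it has a center on $X$. The value $w(s)$ of a section of a line bundle is computed by trivializing the bundle at the center. For an ideal $\mathfrak b$, $w(\mathfrak b)$ is the minimum of $w$ on local generators at the center, with $w(0)=\infty$, and $\operatorname{lct}(0)=0$. For an effective $\mathbb Q$-Cartier divisor $\Gamma$ with local equation $f$ of $M\Gamma$, $w(\Gamma)=w(f)/M$.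

A \emph{log smooth model} $\pi:(Y,E)\to(X,\Delta)$ is a log resolution $\pi:Y\to X$ of $(X,\Delta)$ together with a reduced snc divisor $E\supseteq\operatorname{Ex}(\pi)\cup\operatorname{Supp}\pi_*^{-1}\Delta$. Its \emph{strata} are the irreducible components of intersections of components of $E$. Let $Z$ be a component of $E_1\cap\dots\cap E_k$ with generic point $\eta_Z$, and let $x_1,\dots,x_k\in\mathcal O_{Y,\eta_Z}$ be local equations of the $E_i$. For $\beta\in\mathbb R_{\ge0}^k$ the \emph{monomial valuation} $w_\beta$ takes on $0\ne f\in\mathcal O_{Y,\eta_Z}$ the largest value $p$ such that $f$ lies in the ideal generated by the monomials $x^b$ with $\langle\beta,b\rangle\ge p$. If a coefficient field $\mathbf k(Z)\subset\widehat{\mathcal O}_{Y,\eta_Z}$ is chosen, so that $\widehat{\mathcal O}_{Y,\eta_Z}=\mathbf k(Z)[[x]]$, then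
\begin{equation}\label{eq:monomial}
w_\beta\Big(\sum_bc_bx^b\Big)=\min\{\langle\beta,b\rangle: c_b\ne0\}
\end{equation}
for any such choice. The set of all monomial valuations on $(Y,E)$ is $\mathrm{QM}(Y,E)$. A valuation is \emph{quasi-monomial} if it lies in some $\mathrm{QM}(Y,E)$. The retraction $r_{Y,E}(w)\in\mathrm{QM}(Y,E)$ is the monomial valuation with weights $w(E_i)$ at the stratum, cut out by the $E_i$ with $w(E_i)>0$, that contains the center of $w$. For a quasi-projective klt pair the same notions are used; we need this only for $(X\times\mathbb T,\Delta\times\mathbb T)$.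

The torus acts on $R_m$ through the canonical linearization of $mrL=-mr(K_X+\Delta)$. We write $R_m=\bigoplus_\chi R_{m,\chi}$ for the decomposition into eigenspaces. A $\mathbb T$-invariant subspace of $R_m$ is spanned by eigenvectors.

\subsection{Cited results}\label{subsec:cited}
\begin{itemize}
\item[(F1)] \cite{JM}, extended to klt pairs through log resolutions. $w(E_i)=r_{Y,E}(w)(E_i)$ and $A(r_{Y,E}(w))=\sum_iw(E_i)A(E_i)$. Moreover $A(w)\ge A(r_{Y,E}(w))$, with equality if and only if $w\in\mathrm{QM}(Y,E)$, and $A(w)=\sup_{(Y,E)}A(r_{Y,E}(w))$. A quasi-monomial valuation lies in some $\mathrm{QM}(Y,E)$ such that its nonzero weights $w(E_i)$ are rationally independent. Quasi-monomial is equivalent to Abhyankar, i.e.\ to $\text{rational rank}+\text{transcendence degree of the residue field}=\dim X$. For a graded sequence of ideals $\mathfrak a_\bullet$, not all zero, put $w(\mathfrak a_\bullet)=\inf_pw(\mathfrak a_p)/p$; then $\operatorname{lct}(\mathfrak a_\bullet)=\sup_pp\operatorname{lct}(\mathfrak a_p)=\inf_wA(w)/w(\mathfrak a_\bullet)$.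
\item[(F2)] \cite{Xu}. On a klt pair, if $\mathfrak a_\bullet$ is as in (F1) and $\operatorname{lct}(\mathfrak a_\bullet)<\infty$, then some nontrivial quasi-monomial $w$ computes it: $A(w)=\operatorname{lct}(\mathfrak a_\bullet)\,w(\mathfrak a_\bullet)$.
\item[(F3)] \cite{BCHM}. Varieties of Fano type are Mori dream spaces. If $(X,B)$ is klt, then for any finite set of exceptional divisors over $X$ with log discrepancy at most $1$ there is a projective birational $X'\to X$ with $X'$ $\mathbb Q$-factorial whose exceptional divisors are exactly these.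
\item[(F4)] \cite{HMX}. Log canonical thresholds, in fixed dimension and with coefficients in a fixed DCC set, satisfy ACC. Global ACC: for a DCC set $I$ and a fixed dimension there is a finite $I_0\subset I$ such that every projective lc pair $(V,B)$ with coefficients in $I$ and $K_V+B\equiv0$ has its coefficients in $I_0$.
\item[(F5)] \cite{LXZ}. If $v$ is a monomial lc place of a special $\mathbb Q$-complement of the log Fano pair $(X,\Delta)$, then $\operatorname{gr}_vR$ is finitely generated and $(X_v,\Delta_v)$ is klt.
\item[(F6)] $\alpha(X,\Delta)=\inf\{\operatorname{lct}(X,\Delta;\Psi):0\le\Psi\sim_{\mathbb Q}L\}>0$. Hence $w(\Psi)\le A(w)/\alpha(X,\Delta)$ for every effective $\Psi\sim_{\mathbb Q}L$. With $\Psi=\frac1{mr}\operatorname{div}(s)$ this gives $T(w)\le A(w)/\alpha(X,\Delta)<\infty$ for $w\in\mathrm{Val}_X^\circ$.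
\end{itemize}

\subsection{The threshold is positive and finite}
Let $w\in\mathrm{Val}_X^\circ$. As $w$ is nontrivial and $L$ is ample, there is $s_0\in R_{m_0}\setminus\{0\}$, $m_0\ge1$, with $w(s_0)>0$. For $0<\epsilon<1/m_0$ and $k=\lfloor\epsilon m\rfloor$ the subspace $s_0^kR_{m-km_0}$ of $R_m$ consists of sections with $w\ge kw(s_0)$. Since $N_m\sim Vm^n$ for some $V>0$, this gives $S(w)\ge\frac{\epsilon w(s_0)}r(1-\epsilon m_0)^n>0$. As $g\ge\tau$ on the support of the first marginal,
\[
0<\frac\tau{\bar g}S(w)\le S_g(v_0;w)\le T(w)\le\frac{A(w)}{\alpha(X,\Delta)} .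
\]
In particular $A(w)>0$, and $0<\delta<\infty$. From now on $v\in\mathrm{Val}_X^{\mathbb T,\circ}$ computes $\delta$, and we put
\[
S_*:=S_g(v_0;v)=A(v)/\delta .
\]

\section{Weighted sums over bases}\label{sec:sums}

By a filtration of a finite-dimensional vector space $V$ we mean a decreasing left-continuous family $(\mathcal F^\lambda V)_{\lambda\in\mathbb R}$ of subspaces with $\mathcal F^0V=V$ and $\mathcal F^\lambda V=0$ for $\lambda\gg0$. The sum of its jumps, with multiplicity, is $\int_0^\infty\dim\mathcal F^\mu V\,d\mu$.

\begin{lemma}\label{lem:bases}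
\begin{itemize}
\item[(a)] Two filtrations $\mathcal F,\mathcal G$ of $V$ have a common compatible basis.
\item[(b)] If $\{e_i\}$ is a basis of $V$ with $e_i\in\mathcal G^{\mu_i}V$, $\mu_i\ge0$, then $\sum\mu_i\le\int_0^\infty\dim\mathcal G^\mu V\,d\mu$. If the basis is compatible with $\mathcal G$ and $\mu_i$ is maximal for each $i$, equality holds.
\end{itemize}
\end{lemma}
\begin{proof}
(a) The filtration $\mathcal G$ induces a filtration on each $\operatorname{gr}^\lambda_{\mathcal F}V$, by the images of $\mathcal F^\lambda V\cap\mathcal G^\mu V$. Choose a compatible basis of each $\operatorname{gr}_{\mathcal F}^\lambda V$ and lift a basis element with jump $\mu$ to $\mathcal F^\lambda V\cap\mathcal G^\mu V$. The lifts form a basis compatible with $\mathcal F$. The number of lifts chosen in $\mathcal G^\mu V$ is at least $\sum_\lambda\dim\mathcal G^\mu\operatorname{gr}_{\mathcal F}^\lambda V=\dim\mathcal G^\mu V$, so they span it.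

(b) The elements with $\mu_i\ge\mu$ are linearly independent in $\mathcal G^\mu V$, so $\#\{i:\mu_i\ge\mu\}\le\dim\mathcal G^\mu V$, with equality for a compatible basis and maximal $\mu_i$. Integrate over $\mu\ge0$.
\end{proof}

For $w\in\mathrm{Val}_X^\circ$ and a continuous $h\ge0$ on $[0,T(v_0)]$ put
\[
W_{h,m}(w)=\frac1{mrN_m}\sum_jh\Big(\frac{v_0(t_j)}{mr}\Big)w(t_j),
\]
where $\{t_j\}$ is a basis of $R_m$ compatible with $\mathcal F_{v_0}$ and $\mathcal F_w$. The number of $t_j$ with $v_0(t_j)=\lambda$, $w(t_j)=\mu$ is the dimension of $\operatorname{gr}_w^\mu\operatorname{gr}_{v_0}^\lambda R_m$, so $W_{h,m}(w)$ does not depend on the basis. All the measures live on the compact set $[0,T(v_0)]\times[0,T(w)]$; hence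
\[
W_{h,m}(w)\to W_h(w):=\int h(x)\,y\,d\nu_w,\qquad \bar g_m:=\frac1{N_m}\sum_jg\Big(\frac{v_0(t_j)}{mr}\Big)\to\bar g ,
\]
where $\bar g_m$ depends only on the jumps of $\mathcal F_{v_0}$, and so not on $w$. Thus $S_g(v_0;w)=W_g(w)/\bar g$. The fact on which everything rests is the linearity of $W$ in the weight:
\begin{equation}\label{eq:linear}
W_{g,m}=W_{g-\tau,m}+\tau W_{1,m},\qquad W_g=W_{g-\tau}+\tau S,\qquad g-\tau\ge0\text{ on }[0,T(v_0)].
\end{equation}

When we evaluate a valuation $w$ on a basis adapted to other filtrations, we need to know that the sum does not exceed the intrinsic one.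

\begin{lemma}\label{lem:compare}
\begin{itemize}
\item[(i)] If $\{s_i\}$ is a basis of $R_m$ compatible with $\mathcal F_{v_0}$, then $\frac1{mrN_m}\sum_ih\big(\frac{v_0(s_i)}{mr}\big)w(s_i)\le W_{h,m}(w)$.
\item[(ii)] If $h$ is constant, this inequality holds for every basis of $R_m$.
\end{itemize}
\end{lemma}
\begin{proof}
(ii) is Lemma~\ref{lem:bases}(b) for $V=R_m$, $\mathcal G=\mathcal F_w$, multiplied by the constant $h$. For (i) fix $\lambda$ and let $V=\operatorname{gr}_{v_0}^\lambda R_m$ with the filtration $\mathcal G$ induced by $\mathcal F_w$. The images $\bar s_i$ of the $s_i$ with $v_0(s_i)=\lambda$ form a basis of $V$, and $\bar s_i\in\mathcal G^{w(s_i)}V$. The images of the $t_j$ with $v_0(t_j)=\lambda$ form a compatible basis with jumps $w(t_j)$. So $\sum_{v_0(s_i)=\lambda}w(s_i)\le\sum_{v_0(t_j)=\lambda}w(t_j)$ by Lemma~\ref{lem:bases}(b). Multiply by $h(\lambda/mr)\ge0$ and sum over $\lambda$.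
\end{proof}

\begin{lemma}\label{lem:strict}
Let $u,w\in\mathrm{Val}_X^\circ$ with $w(s)\ge u(s)$ for all $m$ and all $s\in R_m$. Then
\[
S_g(v_0;w)-S_g(v_0;u)\ge\frac\tau{\bar g}\big(S(w)-S(u)\big)\ge0 .
\]
If $S_g(v_0;w)=S_g(v_0;u)$, then $w=u$.
\end{lemma}
\begin{proof}
Let $h\ge0$. For a basis $\{s_i\}$ compatible with $\mathcal F_{v_0}$ and $\mathcal F_u$, replacing $u(s_i)$ by $w(s_i)$ and using Lemma~\ref{lem:compare}(i) gives $W_{h,m}(u)\le W_{h,m}(w)$, and so $W_h(u)\le W_h(w)$. Take $h=g-\tau$ and $h=1$ and use \eqref{eq:linear}.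

Suppose now $w\ne u$. Every element of $\mathbf k(X)^*$ is a quotient of two sections in some $R_m$, $m\ge1$, so there are $m_0\ge1$ and $s_0\in R_{m_0}$ with $w(s_0)=u(s_0)+\gamma$, $\gamma>0$. Fix $0<\epsilon<1/m_0$ and let $k=\lfloor\epsilon m\rfloor$. Let $\{t_i\}$ be a basis of $R_{m-km_0}$ compatible with $\mathcal F_u$. Since $\operatorname{gr}_uR$ is a domain, multiplication by the class of $s_0^k$ is injective on it, so the classes of the $s_0^kt_i$ in $\operatorname{gr}_uR_m$ are linearly independent. Hence the $s_0^kt_i$ extend to a basis $\{e_j\}$ of $R_m$ compatible with $\mathcal F_u$. We have $w(e_j)\ge u(e_j)$ for all $j$ and $w(s_0^kt_i)\ge u(s_0^kt_i)+k\gamma$. By Lemma~\ref{lem:compare}(ii),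
\[
W_{1,m}(w)\ge W_{1,m}(u)+\frac{k\,\gamma\,N_{m-km_0}}{mrN_m} .
\]
In the limit $S(w)\ge S(u)+\frac{\epsilon\gamma}r(1-\epsilon m_0)^n>S(u)$, so $S_g(v_0;w)>S_g(v_0;u)$ by the first part.
\end{proof}

The strictness uses $\tau>0$: a weight vanishing on part of $[0,T(v_0)]$ might not notice the difference between $u$ and $w$.

\section{Invariant valuations, and quasi-monomiality of the minimizer}\label{sec:inv}

The threshold $\delta$ controls $\mathbb T$-invariant valuations only, while (F2) produces a quasi-monomial valuation without any invariance. The next lemma repairs this, without increasing the log discrepancy and without changing the value on ideals that come from $\mathbb T$-invariant spaces of sections. The idea is to evaluate $w$ at the generic translate $t\cdot s$ of a section.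

\begin{lemma}\label{lem:invariant}
Let $w$ be a quasi-monomial valuation on $X$. There are a quasi-monomial valuation $u$ on $X\times\mathbb T$ and a $\mathbb T$-invariant valuation $w'=u|_{\mathbf k(X)}$ (restriction along $\mathrm{pr}_1$) such that $w'(s)=\min_\chi w(s_\chi)$ for $s=\sum_\chi s_\chi\in R_m$, and $A(w')\le A(w)$. In particular $w'(\mathfrak b)=w(\mathfrak b)$ for the base ideal $\mathfrak b$ of any $\mathbb T$-invariant subspace of $R_m$.
\end{lemma}

Here $w'$ may be trivial. For $X=\mathbb P^1$, $\mathbb T=\mathbb G_m$ and $w=\operatorname{ord}_1$, the eigensections are the monomials $z^i$, on which $w$ is $0$. So nontriviality of $w'$ has to be checked in each application.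

\begin{proof}
\emph{The product valuation.} Say $w$ is monomial with positive weights $\beta_1,\dots,\beta_k$ at $\eta_Z$ on $(Y,E)$. Let $\tilde w$ be the valuation on $X\times\mathbb T$ that is monomial with the same weights at the generic point $\eta$ of $Z\times\mathbb T$ on the log smooth model $(Y\times\mathbb T,E\times\mathbb T)$ of $(X\times\mathbb T,\Delta\times\mathbb T)$. Then $A(\tilde w)=\sum\beta_iA(E_i)=A(w)$. We claim that
\begin{equation}\label{eq:gauss}
\tilde w\Big(\sum_if_ig_i\Big)=\min_iw(f_i)
\end{equation}
for finitely many $f_i\in\mathcal O_{Y,\eta_Z}$ and $g_i\in\mathbf k[\mathbb T]$ with the $g_i$ linearly independent over $\mathbf k$. Choose a coefficient field $\mathbf k(Z)\subset\widehat{\mathcal O}_{Y,\eta_Z}$. The image of $\mathbf k(Z)\otimes\mathbf k[\mathbb T]$ in $\widehat{\mathcal O}_{Y\times\mathbb T,\eta}$ maps injectively to the residue field $\mathbf k(Z\times\mathbb T)=\operatorname{Frac}(\mathbf k(Z)\otimes\mathbf k[\mathbb T])$, so its nonzero elements are units. Its fraction field is therefore contained in $\widehat{\mathcal O}_{Y\times\mathbb T,\eta}$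 and is a coefficient field there, and $\widehat{\mathcal O}_{Y\times\mathbb T,\eta}=\mathbf k(Z\times\mathbb T)[[x]]$ compatibly with $\mathbf k(Z)[[x]]$. If $f_i=\sum_bc_{i,b}x^b$, then $\sum_if_ig_i=\sum_b\big(\sum_ic_{i,b}g_i\big)x^b$, and $\sum_ic_{i,b}g_i=0$ if and only if $c_{i,b}=0$ for all $i$. Now \eqref{eq:gauss} follows from \eqref{eq:monomial}.

\emph{The twist.} Let $\Phi(x,t)=(tx,t)$, an automorphism of $(X\times\mathbb T,\Delta\times\mathbb T)$, and put $u(f)=\tilde w(\Phi^*f)$. Then $u$ is quasi-monomial and $A(u)=A(\tilde w)=A(w)$. The linearization identifies $\Phi^*\mathrm{pr}_1^*(mrL)$ with $\mathrm{pr}_1^*(mrL)$, and under this identification $\Phi^*\mathrm{pr}_1^*s=\sum_\chi\chi(t)s_\chi$, up to the sign convention for $\chi$. The map $\Phi$ takes the center of $\tilde w$ to that of $u$, so $u(\mathrm{pr}_1^*s)$ is the value of $\tilde w$ on the section $\sum_\chi\chi(t)s_\chi$ of $\mathrm{pr}_1^*(mrL)$. To compute this value we may use a trivialization of $mrL$ at the center of $w$, pulled back by $\mathrm{pr}_1$. Distinct characters are linearly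 independent, so \eqref{eq:gauss} gives $w'(s)=u(\mathrm{pr}_1^*s)=\min_\chi w(s_\chi)$. In particular $w'(t^*s)=w'(s)$ for $t\in\mathbb T$. Every $f\in\mathbf k(X)^*$ is a quotient of two sections in some $R_m$, so $w'$ is $\mathbb T$-invariant.

\emph{The log discrepancy.} Let $(Y_1,E_1)$ be a log smooth model of $(X,\Delta)$ with components $E_{1,i}$ of $E_1$. Then $(Y_1\times\mathbb T,E_1\times\mathbb T)$ is a log smooth model of $(X\times\mathbb T,\Delta\times\mathbb T)$, and $u(E_{1,i}\times\mathbb T)=w'(E_{1,i})$. By (F1),
\[
A(u)\ge A\big(r_{Y_1\times\mathbb T,E_1\times\mathbb T}(u)\big)=\sum_iw'(E_{1,i})A(E_{1,i})=A\big(r_{Y_1,E_1}(w')\big).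
\]
Taking the supremum over $(Y_1,E_1)$ gives $A(w')\le A(u)=A(w)$.

The last assertion holds because a $\mathbb T$-invariant subspace is spanned by eigenvectors, and $w'=w$ on eigenvectors.
\end{proof}

\begin{proposition}\label{prop:qm}
$v$ is quasi-monomial.
\end{proposition}
\begin{proof}
Let $\mathfrak a_p=\{f\in\mathcal O_X:v(f)\ge p\}$ for $p\in\mathbb Z_{>0}$, a $\mathbb T$-invariant ideal. As $v(\mathfrak a_\bullet)\ge1$, we have $\operatorname{lct}(\mathfrak a_\bullet)\le A(v)<\infty$. By (F2) some nontrivial quasi-monomial $w$ computes $\operatorname{lct}(\mathfrak a_\bullet)$. Since $A(w)>0$, also $w(\mathfrak a_\bullet)>0$, and after rescaling $w(\mathfrak a_\bullet)=1$ and $A(w)=\operatorname{lct}(\mathfrak a_\bullet)\le A(v)$.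

Take $u,w'$ as in Lemma~\ref{lem:invariant}. For $m\gg0$, depending on $p$, the sheaf $\mathfrak a_p\otimes\mathcal O_X(mrL)$ is generated by its space of global sections $\mathcal F_v^pR_m$, which is $\mathbb T$-invariant. So $w'(\mathfrak a_p)=w(\mathfrak a_p)\ge p$. Hence $w'$ is nontrivial and $w'\in\mathrm{Val}_X^{\mathbb T,\circ}$. Moreover $w'\ge v$ on sections: if $v(s)=\lambda$, then for all $N\ge1$ we have $Nw'(s)=w'(s^N)\ge\lfloor N\lambda\rfloor$, because $s^N$ is locally in $\mathfrak a_{\lfloor N\lambda\rfloor}$ (with $\mathfrak a_0=\mathcal O_X$); divide by $N$ and let $N\to\infty$. By Lemma~\ref{lem:strict},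
\[
A(v)\ge A(w)\ge A(w')\ge\delta\,S_g(v_0;w')\ge\delta\,S_g(v_0;v)=A(v).
\]
Hence $S_g(v_0;w')=S_g(v_0;v)$, and $w'=v$ by Lemma~\ref{lem:strict}. So $v=u|_{\mathbf k(X)}$, where $u$ is Abhyankar on $\mathbf k(X\times\mathbb T)$. Abhyankar's inequality for the extension $\mathbf k(X)\subset\mathbf k(X\times\mathbb T)$ gives
\[
n+\dim\mathbb T=\operatorname{rat.rk}(u)+\operatorname{tr.deg}(u)\le\operatorname{rat.rk}(v)+\operatorname{tr.deg}(v)+\dim\mathbb T .
\]
So $v$ is Abhyankar, i.e.\ quasi-monomial.
\end{proof}

\section{Three filtrations, two bases}\label{sec:key}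

Let $D\sim_{\mathbb Q}L$ be an effective $\mathbb T$-invariant $\mathbb Q$-divisor; it is nonzero because $L$ is ample and $n\ge1$. For $a,b\ge0$ put
\[
U_m(a,b)=\{s\in R_m:\ v(s)\ge mra,\ \operatorname{div}(s)\ge mrb\,D\},\qquad J_m(a,b)=\text{base ideal of }U_m(a,b),
\]
where $s=0$ is included in $U_m(a,b)$. The spaces $U_m(a,b)$ are $\mathbb T$-invariant because $v$ and $D$ are, and $U_m(a,b)\,U_{m'}(a,b)\subset U_{m+m'}(a,b)$. So $J_\bullet(a,b)$ is a graded sequence of ideals; some $J_m$ may be $0$. For a valuation $w$ put
\[
\varphi_w(a,b)=\inf_m\frac{w(J_m(a,b))}{mr},\qquad \operatorname{lct}(J_\bullet(a,b))=\sup_m\,mr\operatorname{lct}(X,\Delta;J_m(a,b)).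
\]
In this normalization (F1) and (F2) read as before, with $\varphi_w$ in place of $w(\mathfrak a_\bullet)$.

Sections in $U_m(a,b)$ with $a$ near $S_*$ vanish along $v$ as much as the average allows, and in addition along $D$. The next proposition says that this does not make them more singular than $\delta$ permits, as long as $b<\sigma$. Here $\frac1{n+1}$ is a lower bound for the average order of vanishing along a divisor $D\sim_{\mathbb Q}L$, and $\tau/\bar g$ is the fraction of the weight that may be moved to a basis adapted to $D$.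

\begin{proposition}\label{prop:key}
If $0\le a<S_*$ and $0\le b<\sigma$, then $\operatorname{lct}(J_\bullet(a,b))\ge\delta$.
\end{proposition}
\begin{proof}
\emph{Step 1: $\varphi_w(a,b)\le S_g(v_0;w)\le A(w)/\delta$ for every $w\in\mathrm{Val}_X^{\mathbb T,\circ}$.} The second inequality is the definition of $\delta$. For the first we exhibit elements of $U_\bullet(a,b)$ with small $w$. For $0\ne s\in R_m$ let $o_D(s)=\max\{t:\operatorname{div}(s)\ge tD\}$, and let $\mathcal F_D^tR_m=\{s:\operatorname{div}(s)\ge tD\}$. Choose
\begin{itemize}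
\item a basis $\{s_i\}$ of $R_m$ compatible with $\mathcal F_{v_0}$ and $\mathcal F_v$, and give $s_i$ the weight $c_{s_i}=\frac{g(v_0(s_i)/mr)-\tau}{N_m\bar g_m}\ge0$;
\item a basis $\{e_j\}$ of $R_m$ compatible with $\mathcal F_v$ and $\mathcal F_D$, and give $e_j$ the weight $c_{e_j}=\frac{\tau}{N_m\bar g_m}$.
\end{itemize}
The total weight is $1$. In the following sums $f$ runs over the disjoint union of the two bases.

\emph{Order along $v$.} Both bases are compatible with $\mathcal F_v$, so
\[
\frac1{mr}\sum_fc_fv(f)=\frac{W_{g-\tau,m}(v)+\tau W_{1,m}(v)}{\bar g_m}=\frac{W_{g,m}(v)}{\bar g_m}\longrightarrow S_* .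
\]

\emph{Order along $w$.} By Lemma~\ref{lem:compare}(i) for the $s_i$ with $h=g-\tau$, and Lemma~\ref{lem:compare}(ii) for the $e_j$ with $h=\tau$,
\[
\frac1{mr}\sum_fc_fw(f)\le\frac{W_{g-\tau,m}(w)+\tau W_{1,m}(w)}{\bar g_m}=\frac{W_{g,m}(w)}{\bar g_m}\longrightarrow S_g(v_0;w).
\]
Here it matters that $\tau$ is constant: the $e_j$ need not be compatible with $\mathcal F_{v_0}$.

\emph{Order along $D$.} We claim that $\liminf_m\frac1{mr}\sum_fc_fo_D(f)\ge\sigma$. Write $qD=\operatorname{div}(s_D)$ with $q=rq'$ and $s_D\in R_{q'}$. Since $\mathcal F_D^{qi}R_m\supseteq s_D^iR_{m-q'i}$, Lemma~\ref{lem:bases}(b) gives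
\[
\sum_jo_D(e_j)=\int_0^\infty\dim\mathcal F_D^tR_m\,dt\ge q\sum_{1\le i\le m/q'}N_{m-q'i}\ \sim\ \frac q{q'}\cdot\frac{Vm^{n+1}}{n+1}=\frac{rVm^{n+1}}{n+1},
\]
where $N_m\sim Vm^n$. So $\liminf\frac1{mrN_m}\sum_jo_D(e_j)\ge\frac1{n+1}$. Multiply by $\tau/\bar g_m\to\tau/\bar g$ and discard the contribution of the $s_i$, which is $\ge0$.

\emph{Conclusion of Step 1.} For $m\gg0$, independently of $w$, we have $\frac1{mr}\sum c_fv(f)>a$ and $\frac1{mr}\sum c_fo_D(f)>b$. These inequalities persist for rational $c_f'\ge0$ with sum $1$ close to the $c_f$. If $N\ge1$ is such that all $Nc'_f$ are integers, put $P=\prod_ff^{Nc_f'}\in R_{mN}$. As $v$ is additive and $o_D$ superadditive on products, $P\in U_{mN}(a,b)$. So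
\[
\varphi_w(a,b)\le\frac{w(P)}{mNr}=\frac1{mr}\sum_fc_f'w(f).
\]
Let $c'\to c$ and then $m\to\infty$ to get $\varphi_w(a,b)\le S_g(v_0;w)$.

\emph{Step 2: all valuations.} Some $U_m(a,b)$ is nonzero by Step 1, so $c:=\operatorname{lct}(J_\bullet(a,b))>0$. Suppose $c<\delta$. By (F2) there is a nontrivial quasi-monomial $w$ with $A(w)=c\,\varphi_w(a,b)$; as $A(w)>0$, also $\varphi_w(a,b)>0$. Take $w'$ as in Lemma~\ref{lem:invariant}. The $U_m(a,b)$ are $\mathbb T$-invariant, so $\varphi_{w'}(a,b)=\varphi_w(a,b)>0$. Hence $w'$ is nontrivial, and $A(w')\le A(w)<\infty$, so $w'\in\mathrm{Val}_X^{\mathbb T,\circ}$. By Step 1,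
\[
A(w')\le A(w)=c\,\varphi_{w'}(a,b)\le\frac c\delta A(w')<A(w'),
\]
a contradiction.
\end{proof}

\section{Exact complements}\label{sec:compl}

The goal of this section is the following statement.

\begin{proposition}\label{prop:complement}
Assume $\delta(1-\sigma)<1$. Let $D_2\sim_{\mathbb Q}L$ be an effective $\mathbb T$-invariant $\mathbb Q$-divisor. Then there are a rational $\kappa>0$ and a $\mathbb Q$-complement $\Gamma\ge\kappa D_2$ of $(X,\Delta)$ with $A_{X,\Delta+\Gamma}(v)=0$. If $\delta\le1$, any rational $0<\kappa<\delta\sigma$ works.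
\end{proposition}

Proposition~\ref{prop:key} yields klt divisors for which the log discrepancy of $v$ is arbitrarily small (Lemma~\ref{lem:almost}). A rounding lemma based on the ACC and the minimal model program turns \emph{small} into \emph{zero}, but for divisorial valuations only (Lemma~\ref{lem:round}). So we surround $v$ by divisorial valuations to which the smallness transfers, with constants under control.

\subsection{Almost complements}

\begin{lemma}\label{lem:almost}
Assume $\delta(1-\sigma)<1$ and let $D_2$ be as in Proposition~\ref{prop:complement}. There is a rational $\kappa>0$ such that for every $\varepsilon>0$ there is an effective $\mathbb Q$-Cartier $\mathbb Q$-divisor $\Phi$ on $X$ with the following properties: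
\begin{itemize}
\item[(i)] $(X,\Delta+\Phi)$ is klt, $\Phi\ge\kappa D_2$, and $-(K_X+\Delta+\Phi)$ is ample;
\item[(ii)] $v(\Phi)\ge A(v)-\varepsilon$;
\item[(iii)] $w(\Phi)\le\delta A(w)/\alpha(X,\Delta)$ for every $w\in\mathrm{Val}_X^\circ$.
\end{itemize}
If $\delta\le1$, this holds for every rational $0<\kappa<\delta\sigma$.
\end{lemma}
It is important that $\kappa$ does not depend on $\varepsilon$.

\begin{proof}
\emph{Choices.} If $\delta\le1$, put $\rho=1$, $D_1=0$ and $D=D_2$, and let $0<\kappa<\delta\sigma$ be any rational number. If $\delta>1$, the divisor we are going to construct may be too big to be completed to a complement, and we have to discard a part of it that $v$ does not see. Choose a $\mathbb T$-invariant effective $D_1\sim_{\mathbb Q}L$ with $v(D_1)=0$: a globally generated multiple of $L$ has sections spanned by eigenvectors, and one of these does not vanish at the center of $v$. Choose a rational $\rho\in(0,1)$ with $\delta(1-\sigma(1-\rho))<1$, which is possible because $\delta(1-\sigma)<1$, put $D=(1-\rho)D_1+\rho D_2\sim_{\mathbb Q}L$, and let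 $0<\kappa<\delta\sigma\rho$ be rational. In both cases fix a rational $0<b<\sigma$ so close to $\sigma$ that for all rational $d<\delta$ close enough to $\delta$
\[
d\,b\,\rho\ge\kappa,\qquad \theta:=1-d\,(1-b(1-\rho))>0 .
\]
For $\rho=1$ the second condition is $d<1$, and it holds because $d<\delta\le1$. Now let $\varepsilon>0$ and fix such a $d>0$ and a number $0\le a<S_*$ with $da\ge A(v)-\varepsilon$; this is possible because $\delta S_*=A(v)$.

\emph{Construction.} By Proposition~\ref{prop:key} there is $m$ with $mr\operatorname{lct}(X,\Delta;J_m(a,b))>d$; write $J_m=J_m(a,b)$, which is nonzero. Take an integer $\ell>\delta$, general $f_1,\dots,f_\ell\in U_m(a,b)$, and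
\[
\Psi=\frac1{\ell mr}\sum_{i=1}^\ell\operatorname{div}(f_i)\sim_{\mathbb Q}L .
\]
We claim that $(X,\Delta+d\Psi)$ is klt. Let $\pi:Y\to X$ be a log resolution of $(X,\Delta,J_m)$ with $J_m\mathcal O_Y=\mathcal O_Y(-B)$ and $K_Y+\Delta_Y=\pi^*(K_X+\Delta)$. Then $\pi^*\operatorname{div}(f_i)=B+M_i$ with $M_i$ general members of a base point free linear system. By Bertini $\sum M_i$ is reduced, has no component in common with $\Delta_Y$, $B$ or $\operatorname{Ex}(\pi)$, and has snc support together with them. In
\[
\pi^*(K_X+\Delta+d\Psi)=K_Y+\Delta_Y+\frac d{mr}B+\frac d{\ell mr}\sum M_i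
\]
the coefficients of $\Delta_Y+\frac d{mr}B$ are $<1$ because $\frac d{mr}<\operatorname{lct}(X,\Delta;J_m)$, and $\frac d{\ell mr}<1$. This proves the claim. Moreover $v(\Psi)\ge a$ and $\Psi\ge bD=b(1-\rho)D_1+b\rho D_2$. Put
\[
\Phi=d\big(\Psi-b(1-\rho)D_1\big).
\]

\emph{Verification.} We have $\Phi\ge db\rho D_2\ge\kappa D_2\ge0$. Since $\Phi\le d\Psi$ and the difference is $\mathbb Q$-Cartier, $(X,\Delta+\Phi)$ is klt. Further $-(K_X+\Delta+\Phi)\sim_{\mathbb Q}L-d(1-b(1-\rho))L=\theta L$ is ample. As $v(D_1)=0$, $v(\Phi)=d\,v(\Psi)\ge da\ge A(v)-\varepsilon$. Finally $w(\Phi)\le d\,w(\Psi)\le\delta A(w)/\alpha(X,\Delta)$ by (F6).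
\end{proof}

\subsection{Rounding small log discrepancies to zero}

\begin{lemma}\label{lem:round}
Let $\Xi$ be an effective $\mathbb Q$-divisor on $X$. There is a rational $\eta\in(0,\frac12)$, depending only on $n$ and the coefficients of $\Delta+\Xi$, with the following property. Let $\Phi\ge\Xi$ be an effective $\mathbb Q$-Cartier $\mathbb Q$-divisor such that $(X,\Delta+\Phi)$ is klt and $-(K_X+\Delta+\Phi)$ is ample, and let $F_1,\dots,F_l$ be distinct prime divisors over $X$ with $A_{X,\Delta+\Phi}(F_i)\le\eta$. Then there is a $\mathbb Q$-complement $\Gamma\ge\Xi$ of $(X,\Delta)$ that has all the $F_i$ as lc places.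
\end{lemma}

The coefficients of $\Phi$ are not under control. So $\Phi$ is used only to run the MMP and to control its outcome, and the complement is built from $\Xi$, whose coefficients are fixed.

\begin{proof}
We may assume that $\Delta+\Xi$ has coefficients $<1$; otherwise no $\Phi$ exists. Let $I$ be the finite set consisting of $1$ and the nonzero coefficients of $\Delta+\Xi$.

\emph{The constant.} By (F4) there is a rational $\eta\in(0,\frac12)$ such that
\begin{itemize}
\item[(a)] if $(V,B)$ is lc of dimension $n$ with coefficients of $B$ in $I$, $F$ is a reduced $\mathbb Q$-Cartier divisor, and $(V,B+(1-\eta)F)$ is lc, then $(V,B+F)$ is lc;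
\item[(b)] for no $t\in[1-\eta,1)$ is there a projective lc pair $(V,B)$ of dimension in $[1,n]$ with $K_V+B\equiv0$, coefficients in $I\cup\{t\}$ and some coefficient equal to $t$.
\end{itemize}
For (a): by ACC the log canonical thresholds that are $<1$ are bounded away from $1$. For (b): otherwise there would be such $t_j$ strictly increasing to $1$, with pairs in one fixed dimension; $I\cup\{t_j\}_j$ is a DCC set, and infinitely many of its elements occur as coefficients, contradicting global ACC.

\emph{Extraction.} Let $h_i=A_{X,\Delta+\Phi}(F_i)\in(0,\eta]$. By (F3) let $\mu:X'\to X$ extract exactly those $F_i$ that are exceptional over $X$, with $X'$ $\mathbb Q$-factorial. On all birational models below, canonical divisors are those of one fixed rational $n$-form. Let $F=\sum F_i$ on $X'$, and let $\Delta',\Xi',\Omega$ be the strict transforms of $\Delta,\Xi,\Delta+\Phi$ with all components $F_i$ removed. Then $\Omega\ge\Delta'+\Xi'$, the nonzero coefficients of $\Delta'+\Xi'$ are in $I$, and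
\[
K_{X'}+\Omega+\sum(1-h_i)F_i=\mu^*(K_X+\Delta+\Phi).
\]
This pair is klt with effective boundary, and $-\mu^*(K_X+\Delta+\Phi)$ is nef and big, so $X'$ is of Fano type. Let $\Omega_0\sim_{\mathbb Q}-\mu^*(K_X+\Delta+\Phi)$ be a small multiple of a general member of a base point free system. Then
\begin{equation}\label{eq:CY}
\Big(X',\ \Omega+\sum(1-h_i)F_i+\Omega_0\Big)\ \text{ is klt, with }\ K_{X'}+\Omega+\sum(1-h_i)F_i+\Omega_0\sim_{\mathbb Q}0 .
\end{equation}

\emph{The MMP.} We would like to add to $\Delta'+\Xi'+F$ a general divisor in the class of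
\[
M=-(K_{X'}+\Delta'+\Xi'+F).
\]
Since $M$ need not be semiample, run the $M$-MMP on the Mori dream space $X'$. It gives a birational map $X'\dashrightarrow X''$ that extracts no divisor, where $X''$ is $\mathbb Q$-factorial; denote pushforwards by $''$. Either $M''$ is nef or there is a Mori fiber space $X''\to V$ on which $-M''$ is relatively ample.

A multiple of the log canonical divisor in \eqref{eq:CY} is the divisor of a rational function. Its pushforward is the divisor of the same function on $X''$, so both have the same pullback to a common resolution, and \eqref{eq:CY} stays klt and $\mathbb Q$-linearly trivial on $X''$. As $h_i\le\eta$, $\Delta''+\Xi''+(1-\eta)F''$ is bounded above by its boundary. So $(X'',\Delta''+\Xi''+(1-\eta)F'')$ is klt, and by (a)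
\begin{equation}\label{eq:lcF}
(X'',\Delta''+\Xi''+F'')\ \text{ is lc.}
\end{equation}
Also, from \eqref{eq:CY} on $X''$,
\begin{equation}\label{eq:dagger}
-(K_{X''}+\Delta''+\Xi''+(1-\eta)F'')\sim_{\mathbb Q}(\Omega''-\Delta''-\Xi'')+\sum(\eta-h_i)F_i''+\Omega_0''\ge0 .
\end{equation}

\emph{There is no Mori fiber space.} Suppose the MMP ended with $X''\to V$, and let $C$ be a contracted curve through a general point. It is not contained in the support of the right side of \eqref{eq:dagger}, so $(K_{X''}+\Delta''+\Xi''+(1-\eta)F'')\cdot C\le0$. On the other hand $(K_{X''}+\Delta''+\Xi''+F'')\cdot C=-M''\cdot C>0$. Hence $F''\cdot C>0$, and there is $t\in[1-\eta,1)$ with $(K_{X''}+\Delta''+\Xi''+tF'')\cdot C=0$. The relative Picard number is $1$, so $K_{X''}+\Delta''+\Xi''+tF''\equiv_V0$, and $F''$ is ample over $V$. Restrict to a general fiber $W$, of dimension in $[1,n]$. Distinct prime divisors of $X''$ restrict to reduced (possibly zero) divisors on $W$ without common components, and some component of $F''$ meets $W$. With \eqref{eq:lcF} we obtain a projective lc pair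 on $W$ with numerically trivial log canonical class, coefficients in $I\cup\{t\}$, and some coefficient equal to $t$. This contradicts (b).

\emph{Going back to $X'$.} So $M''$ is nef, hence semiample because $X''$ is a Mori dream space. Let $\Theta''\sim_{\mathbb Q}M''$ be a small multiple of a general member of a base point free system. Then $(X'',\Delta''+\Xi''+F''+\Theta'')$ is lc by \eqref{eq:lcF}, and there are an integer $N>0$ and a rational function $\varphi$ with
\[
K_{X''}+\Delta''+\Xi''+F''+\Theta''=\tfrac1N\operatorname{div}_{X''}(\varphi).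
\]
On a common resolution $X'\xleftarrow{\,p\,}U\xrightarrow{\,q\,}X''$ we have $p^*M=q^*M''+Q$ with $Q\ge0$, since every step of the MMP is $M$-negative. Therefore
\[
p^*(K_{X'}+\Delta'+\Xi'+F)+q^*\Theta''+Q=-q^*M''+q^*\Theta''=\tfrac1N\operatorname{div}_U(\varphi).
\]
With $\Theta':=p_*(q^*\Theta''+Q)\ge0$, pushing forward gives $K_{X'}+\Delta'+\Xi'+F+\Theta'=\frac1N\operatorname{div}_{X'}(\varphi)$. So this divisor and $K_{X''}+\Delta''+\Xi''+F''+\Theta''$ have the same pullback $\frac1N\operatorname{div}_U(\varphi)$ to $U$. Hence $(X',\Delta'+\Xi'+F+\Theta')$ is lc. In particular $\Theta'$ contains no $F_i$, as the coefficient of $F_i$ in the boundary is at most $1$.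

\emph{Descent to $X$.} Put $\Gamma=\mu_*(\Delta'+\Xi'+F+\Theta')-\Delta$. Then $K_X+\Delta+\Gamma=\frac1N\operatorname{div}_X(\varphi)\sim_{\mathbb Q}0$, and its pullback to $X'$ is $\frac1N\operatorname{div}_{X'}(\varphi)=K_{X'}+\Delta'+\Xi'+F+\Theta'$. So $(X,\Delta+\Gamma)$ is lc with lc places $F_i$ once we know $\Gamma\ge0$, and in fact $\Gamma\ge\Xi$. Along primes of $X$ other than the $F_i$ this is clear from the definition. Along a non-exceptional $F_i$ the coefficient of $\Delta+\Gamma$ is $1$, while that of $\Delta+\Xi$ is at most that of $\Delta+\Phi$, which is $1-h_i<1$.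
\end{proof}

\subsection{Surrounding $v$ by divisors}
We approximate the weight vector $\xi$ of $v$ by rational vectors $z_i/t_i$ with $z_i$ integral. It does not suffice that $z_i/t_i$ is close to $\xi$: the error is multiplied by $t_i$ when we pass to the integral weights $z_i$, so it is $|z_i-t_i\xi|$ that must be small.

\begin{lemma}\label{lem:kronecker}
Let $\xi\in\mathbb R_{>0}^k$ have rationally independent coordinates, and let $\varepsilon',r_0>0$. There are $z_1,\dots,z_k\in\mathbb Z_{>0}^k$ and $t_1,\dots,t_k>0$ with
\[
|z_i-t_i\xi|<\varepsilon',\qquad |z_i/t_i-\xi|<r_0,\qquad \xi\in\sum_i\mathbb R_{\ge0}\,z_i .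
\]
\end{lemma}
\begin{proof}
If $k=1$, take $z_1=1$ and $t_1=1/\xi_1$. Let $k\ge2$. Choose a simplex in the hyperplane $\xi^\perp$ with vertices $p_1,\dots,p_k$, $|p_i|<\varepsilon'/2$, and with $0$ in its interior. By Kronecker's theorem $\{t\xi\bmod\mathbb Z^k:t\ge t_0\}$ is dense in $\mathbb R^k/\mathbb Z^k$ for every $t_0$. So there are arbitrarily large $t_i$ and $z_i\in\mathbb Z^k$ with $z_i-t_i\xi$ as close to $p_i$ as desired. For $t_i$ large the first two conditions and $z_i\in\mathbb Z_{>0}^k$ follow. The orthogonal projection of $z_i$ to $\xi^\perp$ is close to $p_i$, so $0$ is still interior to the convex hull of these projections. Hence $\sum c_iz_i\in\mathbb R\xi$ for some $c_i>0$, and it is a positive multiple of $\xi$ because $\langle z_i,\xi\rangle>0$.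
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:complement}]
Fix $\kappa$ as in Lemma~\ref{lem:almost} (any rational $0<\kappa<\delta\sigma$ if $\delta\le1$), and let $\eta$ be the constant of Lemma~\ref{lem:round} for $\Xi=\kappa D_2$.

By Proposition~\ref{prop:qm} and (F1) there are a log smooth model $(Y,E)$ and components $E_1,\dots,E_k$ of $E$ such that the closure $Z$ of the center of $v$ on $Y$ is a component of $\bigcap E_i$ and $v=w_\xi$ is monomial at $\eta_Z$ with weights $\xi\in\mathbb R^k_{>0}$ that are rationally independent. For $\beta\in\mathbb R_{\ge0}^k$, $A(w_\beta)=\sum\beta_iA(E_i)$ is linear in $\beta$. For an effective $\mathbb Q$-Cartier $\mathbb Q$-divisor $\Phi$, $w_\beta(\Phi)$ is by \eqref{eq:monomial} a positive multiple of a minimum of linear functions of $\beta$, so it is concave and homogeneous. Hence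
\[
h_\Phi(\beta)=A(w_\beta)-w_\beta(\Phi)
\]
is convex and homogeneous of degree $1$.

\emph{A Lipschitz bound that does not depend on $\Phi$.} Let $r_0>0$ be such that the ball $B(\xi,2r_0)$ is closed and lies in $\mathbb R^k_{>0}$, and let $C_0$ be the supremum of $\delta A(w_\beta)/\alpha(X,\Delta)$ on it. A concave function $\psi$ on $B(\xi,2r_0)$ with values in $[0,C_0]$ is $C_0/r_0$-Lipschitz on $B(\xi,r_0)$: for $x\ne y$ in the small ball put $\lambda=|x-y|$ and $z=y+\frac{r_0}{\lambda}(y-x)\in B(\xi,2r_0)$; then $y=\frac{r_0x+\lambda z}{r_0+\lambda}$, and concavity gives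
\[
\psi(x)-\psi(y)\le\frac{\lambda}{r_0+\lambda}\big(\psi(x)-\psi(z)\big)\le\frac{C_0}{r_0}\lambda .
\]
So for every $\Phi$ as in Lemma~\ref{lem:almost}, part (iii) of that lemma shows that $h_\Phi$ is $\Lambda$-Lipschitz on $B(\xi,r_0)$ with $\Lambda=|(A(E_1),\dots,A(E_k))|+C_0/r_0$.

\emph{Approximation.} Apply Lemma~\ref{lem:kronecker} with this $r_0$ and $\varepsilon'=\eta/(2\Lambda)$ to get $z_i,t_i$. Only now choose $\varepsilon>0$ with $t_i\varepsilon\le\eta/2$ for all $i$, and let $\Phi$ be the divisor of Lemma~\ref{lem:almost} for this $\varepsilon$. Since $h_\Phi(\xi)=A(v)-v(\Phi)\le\varepsilon$,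
\[
h_\Phi(z_i)=t_i\,h_\Phi(z_i/t_i)\le t_ih_\Phi(\xi)+\Lambda|z_i-t_i\xi|\le t_i\varepsilon+\Lambda\varepsilon'\le\eta .
\]
The weights $z_i$ are positive integers, so $w_{z_i}$ is a positive integer multiple of $\operatorname{ord}_{F_i}$ for a prime divisor $F_i$ over $X$. As $(X,\Delta+\Phi)$ is klt, it follows that $0<A_{X,\Delta+\Phi}(F_i)\le h_\Phi(z_i)\le\eta$.

\emph{Conclusion.} Lemma~\ref{lem:round}, applied to the distinct ones among the $F_i$, gives a $\mathbb Q$-complement $\Gamma\ge\kappa D_2$ with all $F_i$ as lc places. The function $h_\Gamma(\beta)=A(w_\beta)-w_\beta(\Gamma)$ is convex and homogeneous, nonnegative because $(X,\Delta+\Gamma)$ is lc, and zero at all $z_i$. As $\xi\in\sum\mathbb R_{\ge0}z_i$, it is zero at $\xi$, i.e.\ $A_{X,\Delta+\Gamma}(v)=0$.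
\end{proof}

\section{Special complements and finite generation}\label{sec:special}

Theorem~\ref{thm:main}(1) is Proposition~\ref{prop:qm}, and the second sentence of (2) is Proposition~\ref{prop:complement}. It remains to find a special complement. The divisor $D$ that makes a complement special must contain the image of an ample divisor on a model $Y$ on which $v$ is monomial, and it must be $\mathbb T$-invariant for Proposition~\ref{prop:complement} to apply. So we need a $\mathbb T$-equivariant $Y$. We use Proposition~\ref{prop:complement} twice: first to find $Y$, then with a $D$ adapted to $Y$.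

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Step 1: an equivariant model.} Apply Proposition~\ref{prop:complement} to any $\mathbb T$-invariant effective $D_2\sim_{\mathbb Q}L$, for instance the rescaled divisor of an eigensection. We get a complement $\Gamma_1$ with $v(\Gamma_1)=A(v)$. It need not be $\mathbb T$-invariant, so we pass to an invariant ideal. Write $N\Gamma_1=\operatorname{div}(f)$ with $f\in R_{N/r}$, for a sufficiently divisible $N$, and let $\mathfrak b$ be the base ideal of the $\mathbb T$-invariant space $\mathcal F_v^{NA(v)}R_{N/r}\ni f$. As $f\in\mathfrak b$ locally, $\operatorname{lct}(X,\Delta;\mathfrak b)\ge\operatorname{lct}(X,\Delta;f)\ge\frac1N$, so $(X,\Delta+\mathfrak b^{1/N})$ is lc and $A(v)\ge\frac1Nv(\mathfrak b)$. By definition $v(\mathfrak b)\ge NA(v)$, so $A(v)=\frac1Nv(\mathfrak b)$.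

Let $\mathfrak c=\mathfrak b\cdot\mathcal I_{\operatorname{Supp}\Delta}\cdot\mathcal I_{\operatorname{Sing}X}$, a $\mathbb T$-invariant ideal. Take a resolution of $X$ that is an isomorphism over $X_{\mathrm{reg}}$, followed by a principalization of the pullback of $\mathfrak c$ that is an isomorphism outside its cosupport. Both are projective compositions of blow-ups. In characteristic $0$ they can be chosen functorial for smooth morphisms, hence $\mathbb T$-equivariant (compare the pullbacks under the action map and the projection $\mathbb T\times X\rightrightarrows X$). The result is a $\mathbb T$-equivariant $\pi:Y\to X$ with $Y$ smooth projective and $\mathfrak c\mathcal O_Y=\mathcal O_Y(-C_0)$, where $E:=\operatorname{Supp}C_0$ is snc and $\pi$ is an isomorphism outside the cosupport of $\mathfrak c$. So $\operatorname{Ex}(\pi)\cup\operatorname{Supp}\pi_*^{-1}\Delta\subseteq E$. A product of ideals on an integral scheme is invertible only if each factor is; so $\mathfrak b\mathcal O_Y=\mathcal O_Y(-B_{\mathfrak b})$ with $\operatorname{Supp}B_{\mathfrak b}\subseteq E$,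 and $\pi^{-1}(\operatorname{Sing}X)$ is empty or a divisor, contained in $\operatorname{Ex}(\pi)$ since $\operatorname{Sing}X$ has codimension at least $2$. Over $X_{\mathrm{reg}}$ the exceptional locus has pure codimension $1$ because $X_{\mathrm{reg}}$ is smooth. Hence $\operatorname{Ex}(\pi)$ is a divisor (or empty), and $(Y,E)$ is a log smooth model.

We claim that $v\in\mathrm{QM}(Y,E)$. Write $B_{\mathfrak b}=\sum_{C\subseteq E}b_CC$. As $(X,\Delta+\mathfrak b^{1/N})$ is lc, $A(C)\ge\frac1Nb_C$ for every component $C$ of $E$. By (F1),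
\[
0=A(v)-\tfrac1Nv(\mathfrak b)\ \ge\ A(r_{Y,E}(v))-\tfrac1N\sum_Cb_Cv(C)=\sum_C\Big(A(C)-\tfrac1Nb_C\Big)v(C)\ \ge\ 0 .
\]
So $A(v)=A(r_{Y,E}(v))$, and $v\in\mathrm{QM}(Y,E)$ by (F1).

\emph{Step 2: a divisor adapted to $Y$.} Let $Z$ be the closure of the center of $v$ on $Y$; it is a stratum of $(Y,E)$. Let $H$ be a very ample $\mathbb T$-linearized line bundle on $Y$. The space $H^0(Y,H)$ is spanned by eigensections, so some eigensection does not vanish at $\eta_Z$; let $G_0$ be its divisor. As $\pi^*L$ is big, $H^0(Y,\pi^*(MrL)\otimes H^{-1})\ne0$ for some $M$; let $F_0$ be the divisor of an eigensection. Then $G_0+F_0\in|\pi^*(MrL)|$ is $\pi^*\operatorname{div}(s)$ for an eigensection $s\in R_M$, so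
\[
D:=\frac1{Mr}\operatorname{div}(s)=\frac1{Mr}\pi_*(G_0+F_0)\sim_{\mathbb Q}L
\]
is effective and $\mathbb T$-invariant. By Proposition~\ref{prop:complement} there are a rational $\kappa>0$ and a complement $\Gamma\ge\kappa D$ with lc place $v$. With $c=\kappa/(Mr)$ we have $\Gamma\ge c\,\pi_*G_0$.

\emph{Step 3: a special complement.} The divisor $G_0$ is ample but may contain strata of $(Y,E)$ other than $Z$, or exceptional components. We replace it by a general one. For $p\gg0$, in particular $c/p\le1$, let $G'\in|H^{\otimes p}|$ be general, $G''=\frac1pG'\sim_{\mathbb Q}G_0$, and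
\[
\Gamma'=\Gamma-c\,\pi_*G_0+c\,\pi_*G''\ \ge\ c\,\pi_*G''\ \ge\ 0 .
\]
Write $G'-pG_0=\operatorname{div}_Y(\varphi)$ for a rational function $\varphi$. Then $\pi_*(G''-G_0)=\frac1p\operatorname{div}_X(\varphi)\sim_{\mathbb Q}0$ has pullback $G''-G_0$. So $K_X+\Delta+\Gamma'\sim_{\mathbb Q}0$, and with $K_Y+B=\pi^*(K_X+\Delta+\Gamma)$,
\[
\pi^*(K_X+\Delta+\Gamma')=K_Y+B-cG_0+cG'' .
\]
The pair $(Y,B)$ is sub-lc, hence so is $(Y,B-cG_0)$. Let $\tilde\rho:\tilde Y\to Y$ be a log resolution of $(Y,\operatorname{Supp}B\cup G_0)$ and write $\tilde\rho^*(K_Y+B-cG_0)=K_{\tilde Y}+\tilde B$, where $\tilde B$ has snc support and coefficients $\le1$. As $G'$ is a general member of a base point free system, by Bertini $\tilde\rho^*G'$ is reduced, has no component in common with $\tilde B$, and has snc support together with it. Since $c/p\le1$, the divisor $\tilde B+\frac cp\tilde\rho^*G'$ has coefficients $\le1$. Hence $(X,\Delta+\Gamma')$ is lc, and $\Gamma'$ is a $\mathbb Q$-complement. Neither $G_0$ nor $G''$ contains $Z$, so $v(G_0)=v(G'')=0$ and $A_{X,\Delta+\Gamma'}(v)=A_{X,\Delta+\Gamma}(v)=0$.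

A general $G'$ has no $\pi$-exceptional component and contains no stratum of $(Y,E)$. So $\pi_*^{-1}\Gamma'\ge cG''$, where $cG''$ is effective and ample and its support contains no stratum. Thus $\Gamma'$ is special with respect to $(Y,E)$, and $v\in\mathrm{QM}(Y,E)$ is a monomial lc place of it. This proves (2), and (3) follows by (F5).
\end{proof}

\begin{remark}
The hypotheses enter as follows. Positivity and continuity of $g$ give $\tau>0$, which leaves room for $D$ in Proposition~\ref{prop:key} and makes Lemma~\ref{lem:strict} strict. That $v$ computes $\delta$ is used in Proposition~\ref{prop:qm}, and in Lemma~\ref{lem:almost} through $\delta S_*=A(v)$. The $\mathbb T$-invariance of $v$ and $D$ makes the ideals $\mathfrak a_p$ and the spaces $U_m(a,b)$ invariant, which allows us to pass from $w$ to $w'$ in Propositions~\ref{prop:qm} and~\ref{prop:key}. The bound on $\delta$ is used only for the ampleness of $-(K_X+\Delta+\Phi)$ in Lemma~\ref{lem:almost}: for $\delta\le1$ the number $\theta=1-d$ is positive, and for $1<\delta<(1-\sigma)^{-1}$ it becomes positive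 after removing $b(1-\rho)D_1$ from $\Psi$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCHM}
BCHM (Mori dream spaces; extraction of divisors).

\bibitem{BLXZ}
Harold Blum, Yuchen Liu, Chenyang Xu, Ziquan Zhuang,
\emph{The existence of the K\"ahler-Ricci soliton degeneration},
arXiv:2103.15278 (2021).

\bibitem{HMX}
HMX, \emph{ACC for log canonical thresholds}.

\bibitem{JM}
Jonsson--Musta\c{t}\u{a} (quasi-monomial valuations, retractions and log discrepancies).

\bibitem{LXZ}
Liu--Xu--Zhuang,
\emph{Finite generation for valuations computing stability thresholds and applications to K-stability},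
Ann. of Math. 2022.

\bibitem{Xu}
C. Xu,
\emph{A minimizing valuation is quasi-monomial},
Ann. of Math. 2020.

\end{thebibliography}
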